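\title{Non-projective Hilbert C*-modules}

\begin{abstract}
We consider Hilbert C*-modules and bimodules with bounded, not necessarily adjointable, module maps as morphisms, and ask which of them are projective. We construct a non-projective Hilbert module over the algebra $c$ of convergent sequences, and we show that all Hilbert $A$-modules are projective exactly when $A$ is a $c_0$-direct sum of algebras of compact operators; the same holds for Hilbert $A$-$B$-bimodules, whatever $B$ is. On the other hand, every countably generated Hilbert C*-module is projective, with an almost optimal bound on the norm of the lift.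
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $A$ and $B$ be C*-algebras. A \emph{Hilbert $A$-module} is a complex vector space $F$ with a compatible right $A$-module structure and a map $\langle\cdot,\cdot\rangle:F\times F\to A$ that is linear and $A$-linear in the second variable, satisfies $\langle x,y\rangle^*=\langle y,x\rangle$ and $\langle x,x\rangle\ge0$ with equality only for $x=0$, and makes $F$ complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. One has $\|\langle x,y\rangle\|\le\|x\|\,\|y\|$ and $\|xa\|\le\|x\|\,\|a\|$. A map $T:N\to M$ of Hilbert $A$-modules is \emph{adjointable} if there is a map $T^*:M\to N$ with $\langle Tn,m\rangle=\langle n,T^*m\rangle$ for all $n,m$. Adjointable maps are bounded and $A$-linear, and those from $F$ to itself form a C*-algebra $\operatorname{End}^*_A(F)$.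

A bounded $A$-linear map need not be adjointable. Let $c=C(\mathbb N\cup\{\infty\})$ be the algebra of convergent sequences and $c_0\subset c$ the ideal of null sequences, both Hilbert $c$-modules under $\langle a,a'\rangle=a^*a'$. An adjoint $R$ of the inclusion $c_0\to c$ would satisfy $a^*=a^*R(1)$ for all $a\in c_0$, which forces $R(1)=1\notin c_0$.

A \emph{Hilbert $A$-$B$-bimodule} is a Hilbert $A$-module $F$ with a $*$-homomorphism $B\to\operatorname{End}_A^*(F)$. Let $\mathcal B(A,B)$ be the category of Hilbert $A$-$B$-bimodules whose morphisms are the bounded $A$-linear maps that intertwine the actions of $B$; they are not required to be adjointable. For $B=\mathbb C$ the action is by scalars, so $\mathcal B(A,\mathbb C)$ is the category of Hilbert $A$-modules and bounded $A$-linear maps. An object $F$ is \emph{projective} in $\mathcal B(A,B)$ if for every surjective morphism $T:N\to M$ and every morphism $\phi:F\to M$ there is a morphism $\psi:F\to N$, a \emph{lift} of $\phi$, with $T\psi=\phi$. Taking $M=F$ and $\phi=\operatorname{id}_F$ shows that every surjective morphism onto a projective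 object has a right inverse.

Frank and Paulsen \cite{FP} ask:

\begin{quote}
Is there a C*-algebra $A$ with a non-projective object in $\mathcal B(A,\mathbb C)$? Is there a pair $A$, $B$ with a non-projective object in $\mathcal B(A,B)$?
\end{quote}

Three known facts point toward the answer no. First, an adjointable surjection has an adjointable right inverse $\rho$, and $\rho\phi$ is a lift; so every object is projective once all morphisms are required to be adjointable (Lemma~\ref{lem:adj}). Second, every object of $\mathcal B(A,B)$ is projective if $A$ has the form $c_0\text{-}\bigoplus_i\mathrm K(H_i)$, the algebra of families $(a_i)$ of compact operators on Hilbert spaces $H_i$ such that $\{i:\|a_i\|\ge\delta\}$ is finite for each $\delta>0$ (Section~\ref{sec:minimal}). Third, for unital $A$ the module $A^n$ is projective in $\mathcal B(A,\mathbb C)$: choose preimages $n_i$ of the elements $\phi(e_i)$ and put $\psi(\sum e_ia_i)=\sum n_ia_i$. Theorem~\ref{thm:countable} extends the third fact to all countably generated modules, so no separable module can settle the first question. Nevertheless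 the answer to both questions is yes, already for $A=c$ and $B=\mathbb C$.

\begin{theorem}\label{thm:c}
There are an explicit Hilbert $c$-module $F$ and an explicit surjective bounded $c$-linear map $S:G\to F$ of Hilbert $c$-modules, given by \eqref{eq:F} and \eqref{eq:G}, such that $S$ has no bounded $c$-linear right inverse. Hence $F$ is not projective in $\mathcal B(c,\mathbb C)$.
\end{theorem}

\begin{theorem}\label{thm:class}
For a C*-algebra $A$ the following are equivalent.
\begin{enumerate}
\item[(a)] $A\cong c_0\text{-}\bigoplus_i\mathrm K(H_i)$ for some family of Hilbert spaces $H_i$.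
\item[(b)] Every Hilbert $A$-module is projective in $\mathcal B(A,\mathbb C)$.
\item[(c)] For every C*-algebra $B$, every Hilbert $A$-$B$-bimodule is projective in $\mathcal B(A,B)$.
\item[(d)] For some C*-algebra $B$, every Hilbert $A$-$B$-bimodule is projective in $\mathcal B(A,B)$.
\item[(e)] No self-adjoint element of $A$ has a nonzero accumulation point in its spectrum.
\end{enumerate}
In particular, if $A$ is not of type \emph{(a)}, then $\mathcal B(A,B)$ has non-projective objects for every $B$.
\end{theorem}

In (e) the spectrum is taken in the unitization of $A$. A Hilbert $A$-module $F$ is \emph{countably generated} if there are $x_1,x_2,\dots\in F$ such that the linear span of $\bigcup_ix_iA$ is dense. If $T:N\to M$ is a bounded surjection of Banach spaces, the open mapping theorem gives $\kappa>0$ such that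
\begin{equation}\label{eq:kappa}
\text{every } m\in M\text{ has a preimage } n\in N\text{ under }T\text{ with }\|n\|\le\kappa\|m\|.
\end{equation}

\begin{theorem}\label{thm:countable}
For every C*-algebra $A$, every countably generated Hilbert $A$-module $F$ is projective in $\mathcal B(A,\mathbb C)$. More precisely, if $T:N\to M$ is a surjective morphism satisfying \eqref{eq:kappa} and $\phi:F\to M$ is a morphism, then for every $\lambda>\kappa\|\phi\|$ there is a lift $\psi$ of $\phi$ with $\|\psi\|\le\lambda$. So a non-projective Hilbert module is not countably generated.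
\end{theorem}

The idea behind Theorem~\ref{thm:c} is to view a Hilbert $c$-module as a family of Hilbert spaces indexed by $\mathbb N\cup\{\infty\}$. A module map acts on each fiber separately, and its action at $\infty$ is determined by its actions at the finite places. In our module the fiber at $k$ has dimension $2^k$, while the fiber at $\infty$ has uncountable dimension. Projectivity would make every operator on the fiber at $\infty$ the limit of operators on the finite fibers, and these do not carry enough information. Section~\ref{sec:graph} turns projectivity into such a lifting problem, Section~\ref{sec:c} treats $A=c$, and Section~\ref{sec:general} carries the construction to any algebra that violates (e), which is the implication (d)$\Rightarrow$(e). Section~\ref{sec:minimal} proves (e)$\Rightarrow$(a)$\Rightarrow$(c); as (c)$\Rightarrow$(b)$\Rightarrow$(d) follow by taking $B=\mathbb C$, this proves Theorem~\ref{thm:class}. Section~\ref{sec:countable} proves Theorem~\ref{thm:countable} and uses only Lemma~\ref{lem:adj}, as a model.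

\section{Surjections that split and surjections from graphs}\label{sec:graph}

\begin{lemma}\label{lem:adj}
Let $T:N\to M$ be an adjointable surjective morphism of $\mathcal B(A,B)$ satisfying \eqref{eq:kappa}. Then $TT^*\ge\kappa^{-2}$, and $\rho=T^*(TT^*)^{-1}$ is an adjointable morphism with $T\rho=\operatorname{id}_M$ and $\|\rho\|\le\kappa$.
\end{lemma}

\begin{proof}
Let $m\in M$ and let $n$ be as in \eqref{eq:kappa}. Then $\|m\|^2=\|\langle m,Tn\rangle\|=\|\langle T^*m,n\rangle\|\le\kappa\|T^*m\|\,\|m\|$, so $\|T^*m\|\ge\kappa^{-1}\|m\|$. The positive element $h=TT^*$ of $\operatorname{End}_A^*(M)$ satisfies $\|hm\|\,\|m\|\ge\|\langle m,hm\rangle\|=\|T^*m\|^2$, so $\|hm\|\ge\kappa^{-2}\|m\|$. Suppose $\sigma(h)$ contains some $t<\kappa^{-2}$. Take $\delta\in(t,\kappa^{-2})$ and a continuous function $g$ with $g(t)=1$ and $g=0$ on $[\delta,\infty)$. Then $g(h)\ne0$, and a vector $m=g(h)m'\neq0$ satisfies $hm=\min(h,\delta)m$, whence $\|hm\|\le\delta\|m\|$, a contradiction. So $h\ge\kappa^{-2}$, $T\rho=\operatorname{id}_M$, and $\|\rho\|^2=\|\rho^*\rho\|=\|h^{-1}\|\le\kappa^2$. Taking adjoints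 in $T\beta=\beta T$ for $\beta\in B$ gives $\beta^*T^*=T^*\beta^*$, so $T^*$ and $\rho$ intertwine the actions of $B$.
\end{proof}

A counterexample therefore needs a surjection that is not adjointable. The first candidate is a quotient map $Q:F\to F/F_0$ by a closed submodule, but $F/F_0$ need not be a Hilbert module. For instance, $c/c_0$ is annihilated by $c_0$, and in a Hilbert $c$-module $xc_0=0$ implies $\langle x,x\rangle c_0=0$, hence $x=0$. The remedy is to use the quotient only to cut out a closed submodule of $F\oplus F$, where $\langle(x,y),(x',y')\rangle=\langle x,x'\rangle+\langle y,y'\rangle$ and $B$ acts diagonally.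

\begin{lemma}\label{lem:graph}
Let $F$ be a Hilbert $A$-$B$-bimodule, $F_0\subset F$ a closed subspace invariant under $A$ and $B$, and $Q:F\to F/F_0$ the quotient map. Let $U$ be a bounded operator on the Banach space $F/F_0$ that commutes with the induced actions of $A$ and $B$. Put
\[
G_U=\{(x,y)\in F\oplus F:\ Qy=UQx\},\qquad S:G_U\to F,\quad S(x,y)=x .
\]
Then $G_U$ is a Hilbert $A$-$B$-bimodule and $S$ is a surjective morphism of $\mathcal B(A,B)$. If $S$ has a bounded $A$-linear right inverse, in particular if $F$ is projective in $\mathcal B(A,B)$, then there is a bounded $A$-linear map $V:F\to F$ with $QV=UQ$.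
\end{lemma}

\begin{proof}
The subspace $G_U$ is closed because $Q$ and $U$ are continuous, and it is invariant under $A$ and $B$ because $Q$ and $U$ commute with both actions. The operator by which $\beta\in B$ acts on $G_U$ is adjointable, since the action of $\beta^*$ also preserves $G_U$. Given $x\in F$, there is $y\in F$ with $Qy=UQx$ because $Q$ is onto; so $S$ is onto. A right inverse $\psi$ of $S$ has the form $\psi(x)=(x,Vx)$, where $V$ is bounded and $A$-linear if $\psi$ is, and $\psi(x)\in G_U$ means $QVx=UQx$.
\end{proof}

We say that $U$ \emph{lifts} if a map $V$ as in the lemma exists. Our task is to find $F$, $F_0$ and an operator $U$ that does not lift.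

\section{A non-projective module over $c$}\label{sec:c}

\subsection*{The module of the binary tree}
Let $\mathbb N=\{1,2,\dots\}$, let $\Gamma=\{0,1\}^{\mathbb N}$, and for $\gamma\in\Gamma$ let $\gamma|k\in\{0,1\}^k$ be the word of its first $k$ letters. Let $H_k=\ell^2(\{0,1\}^k)$ with standard basis $(e_s)$, and let $(e_\gamma)$ be the standard basis of $\ell^2(\Gamma)$. The words of length $k$ are the vertices at level $k$ of the binary tree, and $\Gamma$ is the set of its branches. Two distinct branches pass through distinct vertices at all large levels.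

Let $P$ be the Banach space of bounded sequences $x=(x(k))_k$ with $x(k)\in H_k$, under the supremum norm. The algebra $c$ acts on $P$ by $(xa)(k)=a(k)x(k)$, and $\langle x,y\rangle(k)=\langle x(k),y(k)\rangle$ defines a bounded sequence with $\|\langle x,x\rangle\|_\infty=\|x\|^2$. Put $F_0=\{x\in P:\|x(k)\|\to0\}$, $w_\gamma=(e_{\gamma|k})_k$, and
\begin{equation}\label{eq:F}
F=\overline{\operatorname{span}\{w_\gamma:\gamma\in\Gamma\}+F_0}\subset P .
\end{equation}

\begin{lemma}\label{lem:fiber}
$F$ is a Hilbert $c$-module and $F_0$ is a closed submodule. There is an isometric isomorphism $F/F_0\cong\ell^2(\Gamma)$ under which $Qw_\gamma=e_\gamma$, and $a\in c$ acts on $F/F_0$ as the scalar $a(\infty)$.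
\end{lemma}

\begin{proof}
We have $\langle w_\gamma,w_\gamma\rangle=1$; for $\gamma\ne\delta$ the sequence $\langle w_\gamma,w_\delta\rangle$ is eventually $0$; and $\langle x,z\rangle\in c_0$ for $x\in P$, $z\in F_0$. So inner products of elements of $\operatorname{span}\{w_\gamma\}+F_0$ lie in $c$, and this passes to the closure because $c$ is closed in $\ell^\infty$. For $x\in F$ and $a\in c$ we have $xa-a(\infty)x=x(a-a(\infty))\in F_0$. Hence $F$ is invariant under $c$, and $a$ acts on $F/F_0$ as $a(\infty)$. The Hilbert module norm is the supremum norm, in which $F$ is complete.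

For $x\in F$ the limit $\ell=\lim_k\|x(k)\|$ exists, and $\operatorname{dist}(x,F_0)=\ell$: if $z\in F_0$ then $\|x-z\|\ge\lim_k\|x(k)-z(k)\|=\ell$, and if $z$ agrees with $x$ in the places $k\le n$ and vanishes elsewhere then $\|x-z\|=\sup_{k>n}\|x(k)\|\to\ell$. For $x=\sum_i\alpha_iw_{\gamma_i}$ with finitely many distinct $\gamma_i$, the vectors $e_{\gamma_i|k}$ are orthonormal for large $k$, so $\ell^2=\sum_i|\alpha_i|^2$. Thus $e_\gamma\mapsto w_\gamma+F_0$ defines a linear isometry from a dense subspace of $\ell^2(\Gamma)$ onto a dense subspace of $F/F_0$, and it extends to an isometric isomorphism.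
\end{proof}

Since $c$ acts on the quotient by scalars, every bounded operator on $\ell^2(\Gamma)$ is admissible as $U$ in Lemma~\ref{lem:graph}. Diagonal operators suffice. For $\eta:\Gamma\to\{-1,1\}$ let $U_\eta e_\gamma=\eta_\gamma e_\gamma$.

\subsection*{Lifting is predicting}
Call a function $\eta:\Gamma'\to\{-1,1\}$ on a subset $\Gamma'\subset\Gamma$ \emph{predictable} if there are functions $\lambda_k:\Gamma'\to\mathbb C$, $k\in\mathbb N$, such that $\lambda_k(\gamma)$ depends only on $\gamma|k$ and $\lambda_k(\gamma)\to\eta_\gamma$ for every $\gamma\in\Gamma'$. One reads $\gamma$ letter by letter and makes a guess after each letter; the guesses must converge to the true sign.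

\begin{proposition}\label{prop:predict}
For $\eta:\Gamma\to\{-1,1\}$, the operator $U_\eta$ lifts if and only if $\eta$ is predictable.
\end{proposition}

\begin{proof}
Let $V:F\to F$ be bounded and $c$-linear with $QV=U_\eta Q$. Then $Vw_\gamma-\eta_\gamma w_\gamma\in F_0$, so
\[
\lambda_k(\gamma):=\langle e_{\gamma|k},(Vw_\gamma)(k)\rangle\longrightarrow\eta_\gamma\qquad(k\to\infty).
\]
Let $p_k\in c$ be the indicator function of $\{k\}$. The element $w_\gamma p_k$ depends only on $\gamma|k$, and $(Vw_\gamma)p_k=V(w_\gamma p_k)$. So $(Vw_\gamma)(k)$, and with it $\lambda_k(\gamma)$, depends only on $\gamma|k$.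

Conversely, let $(\lambda_k)$ predict $\eta$. For $s=\gamma|k$ put $\mu_s=1$ if $\operatorname{Re}\lambda_k(\gamma)\ge0$ and $\mu_s=-1$ otherwise. Let $V_ke_s=\mu_se_s$ and $(Vx)(k)=V_kx(k)$. Then $V$ is a $c$-linear isometry of $P$ with $VF_0\subset F_0$, and $Vw_\gamma-\eta_\gamma w_\gamma$ is eventually zero. Hence $VF\subset F$ and $QV=U_\eta Q$ on a dense subspace, so everywhere.
\end{proof}

\begin{example}\label{ex:countable}
If $\eta_\gamma=-1$ only for $\gamma=000\cdots$, guess $-1$ as long as only zeros have appeared and $+1$ afterwards; this predicts $\eta$. Next, let $\Gamma'=\{\gamma_1,\gamma_2,\dots\}$ be countable and let $\eta$ be any sign function on $\Gamma'$. After reading a word $s$ of length $k$, guess $\eta_{\gamma_j}$ for the least $j$ with $\gamma_j|k=s$. Along $\gamma_i$ the guess is $\eta_{\gamma_i}$ as soon as $\gamma_i|k$ differs from $\gamma_1|k,\dots,\gamma_{i-1}|k$. So every sign function on a countable set of branches is predictable, and the construction needs uncountably many branches.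
\end{example}

Let $D\subset\Gamma$ be the set of eventually zero sequences and put
\[
\varepsilon_\gamma=-1\quad(\gamma\in D),\qquad \varepsilon_\gamma=+1\quad(\gamma\in\Gamma\setminus D).
\]
A predictor for $\varepsilon$ must turn negative after a long enough run of zeros, and a sequence with infinitely many ones can still contain infinitely many such runs.

\begin{lemma}\label{lem:baire}
The function $\varepsilon$ is not predictable.
\end{lemma}

\begin{proof}
Suppose $(\lambda_k)$ predicts $\varepsilon$. We choose $\delta_j\in D$ and $k_1<k_2<\cdots$ with $\operatorname{Re}\lambda_{k_j}(\delta_j)<0$. Let $\delta_1=000\cdots$; since $\lambda_k(\delta_1)\to-1$, a suitable $k_1$ exists. Given $\delta_j$ and $k_j$, let $\delta_{j+1}$ be the word $\delta_j|k_j$ followed by a single $1$ and then zeros. Since $\lambda_k(\delta_{j+1})\to-1$, there is $k_{j+1}>k_j$ with $\operatorname{Re}\lambda_{k_{j+1}}(\delta_{j+1})<0$. The words $\delta_j|k_j$ extend one another, so there is $\gamma\in\Gamma$ with $\gamma|k_j=\delta_j|k_j$ for all $j$. It has the letter $1$ in each position $k_j+1$, so $\gamma\notin D$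 and $\lambda_k(\gamma)\to1$. But $\operatorname{Re}\lambda_{k_j}(\gamma)=\operatorname{Re}\lambda_{k_j}(\delta_j)<0$ for all $j$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:c}]
Let $F$ be as in \eqref{eq:F} and put
\begin{equation}\label{eq:G}
G=\{(x,y)\in F\oplus F:\ Qy=U_\varepsilon Qx\},\qquad S(x,y)=x .
\end{equation}
By Lemma~\ref{lem:graph}, $G$ is a Hilbert $c$-module, $S$ is a bounded $c$-linear surjection, and a bounded $c$-linear right inverse of $S$ would give a lift of $U_\varepsilon$. By Proposition~\ref{prop:predict} and Lemma~\ref{lem:baire} there is none.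
\end{proof}

\begin{remark}
The map $S$ is the restriction to $G$ of an adjointable map on $F\oplus F$, but it is not adjointable itself, by Lemma~\ref{lem:adj}. That $F$ is not countably generated can be seen directly: generators $x_1,x_2,\dots$ would give vectors $Qx_i$ with dense span in the non-separable space $\ell^2(\Gamma)$.
\end{remark}

\section{The tree over a general algebra}\label{sec:general}

We prove (d)$\Rightarrow$(e) of Theorem~\ref{thm:class}. Suppose that (e) fails and let $B$ be any C*-algebra; we construct a non-projective object of $\mathcal B(A,B)$. Section~\ref{sec:c} used three features of $c$: the orthogonal elements $p_k$, which carry the levels of the tree; the unit, which is the inner product $\langle w_\gamma,w_\gamma\rangle$ and dominates all the $p_k$; and evaluation at $k$. The algebra $A$ may have neither a unit nor projections, and the functional calculus supplies substitutes.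

\begin{lemma}\label{lem:bumps}
If \emph{(e)} fails, there are positive contractions $f,q_k,h_k\in A$ $(k\in\mathbb N)$ that commute with one another and satisfy, with $s_n=q_1+\dots+q_n$ and $s_0=0$,
\[
s_n\le f,\qquad q_jh_k=0\ \ (j\ne k),\qquad q_kh_k=fh_k=h_k,\qquad\|h_k\|=1 .
\]
\end{lemma}

\begin{proof}
Let $b=b^*\in A$ and let $t\ne0$ be an accumulation point of $\sigma(b)$. Replacing $b$ by $-b$ if necessary, assume $t>0$. Choose distinct $t_k\in\sigma(b)\cap(\frac t2,\frac{3t}2)$ with $t_k\neq t$ and $t_k\to t$. Then $d_k=\inf_{j\ne k}|t_k-t_j|>0$, and closed intervals $J_k\subset(\frac t2,\frac{3t}2)$ centered at $t_k$, of radius less than $d_k/2$, are pairwise disjoint. Let $J_k'$ be the concentric interval of half the length. Choose continuous functions $\hat f,\hat q_k,\hat h_k:\mathbb R\to[0,1]$ such that $\hat f(0)=0$ and $\hat f=1$ on $[\frac t2,\frac{3t}2]$; $\hat q_k$ vanishes off $J_k$ and equals $1$ on $J_k'$; $\hat h_k$ vanishes off $J_k'$ and $\hat h_k(t_k)=1$. All of them vanish at $0$, so $f=\hat f(b)$, $q_k=\hat q_k(b)$, $h_k=\hat h_k(b)$ lie in $A$. The first three relations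 hold for the functions, and $\|h_k\|=1$ because $t_k\in\sigma(b)$.
\end{proof}

The hypothesis $t\neq0$ is used for $f$: if $t_k\to0$, no continuous function has $\hat f(0)=0$ and $\hat f(t_k)=1$ for all $k$.

\subsection*{The bimodule}
Represent $A$ faithfully as a subalgebra of $B(K)$ for a Hilbert space $K$. The increasing bounded sequence $(s_n)$ has a strong limit $q\le f$ in $B(K)$. Let $\pi$ be a $*$-representation of $B$ on a Hilbert space $L\ne0$, nondegenerate if $B\ne0$, and the scalar action on $L=\mathbb C$ if $B=\mathbb C$. We realize the module as a space of operators from $K$ to a Hilbert space $X$, with $\langle x,y\rangle=x^*y$ and with $A$ acting by composition on the right. A norm-closed subspace $F\subset B(K,X)$ with $FA\subset F$ and $x^*y\in A$ for $x,y\in F$ is a Hilbert $A$-module, and its norm is the operator norm because $\|x^*x\|=\|x\|^2$.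

The direct analog of $w_\gamma$ is $v\mapsto(e_{\gamma|k}\otimes q_k^{1/2}v)_k$. Its inner product with itself is $q$, which need not lie in $A$. We add a summand that contributes $f-q$, so that the inner product becomes $f$. This contribution must not appear in the inner product of two different branches, so the new summand carries a factor $\ell^2(\Gamma)$. Put
\[
X=\bigoplus_{k\ge1}(H_k\otimes L\otimes K)\ \oplus\ \big(\ell^2(\Gamma)\otimes L\otimes K\big),
\]
and for $l\in L$, $\gamma\in\Gamma$, $s\in\{0,1\}^k$ define $w^l_\gamma,u^l_s:K\to X$ by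
\begin{align*}
w_\gamma^lv&=\big(e_{\gamma|k}\otimes l\otimes q_k^{1/2}v\big)_{k\ge1}\oplus\big(e_\gamma\otimes l\otimes(f-q)^{1/2}v\big),\\
u_s^lv&=e_s\otimes l\otimes q_k^{1/2}v\quad\text{in the $k$-th summand.}
\end{align*}
Here $\|w^l_\gamma v\|^2=\|l\|^2\big(\sum_k\langle v,q_kv\rangle+\langle v,(f-q)v\rangle\big)=\|l\|^2\langle v,fv\rangle$, so $\|w_\gamma^l\|\le\|l\|$. Computing summand by summand, for $l,m\in L$ and $s\in\{0,1\}^k$,
\begin{align*}
(w^l_\gamma)^*w^m_\gamma&=\langle l,m\rangle f,\\
(w^l_\gamma)^*w^m_\delta&=\langle l,m\rangle s_n&&\text{if }\gamma\ne\delta,\ n=\text{length of the longest common initial word},\\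
(u^l_s)^*u^m_{s'}&=\langle l,m\rangle q_k&&\text{if }s=s',\text{ and }0\text{ otherwise},\\
(u^l_s)^*w^m_\gamma&=\langle l,m\rangle q_k&&\text{if }\gamma|k=s,\text{ and }0\text{ otherwise}.
\end{align*}
All these operators lie in $A$. Let $W_\gamma=\operatorname{span}\{w^l_\gamma a:l\in L,\ a\in A\}$, let $F_0$ be the norm-closed span of the operators $u_s^la$, and let $F$ be the norm-closed span of $F_0$ and all $W_\gamma$. Then $F$ is a Hilbert $A$-module with closed submodule $F_0$.

For $\beta\in B$ let $\tilde\pi(\beta)\in B(X)$ act as $1\otimes\pi(\beta)\otimes1$ on each summand. Then $\tilde\pi(\beta)w_\gamma^l=w_\gamma^{\pi(\beta)l}$ and $\tilde\pi(\beta)u_s^l=u_s^{\pi(\beta)l}$, so left multiplication by $\tilde\pi(\beta)$ preserves $W_\gamma$, $F_0$ and $F$. It is adjointable on $F$, with adjoint the left multiplication by $\tilde\pi(\beta^*)$. So $F$ is a Hilbert $A$-$B$-bimodule, with scalar action if $B=\mathbb C$.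

\subsection*{The sign operator on the quotient}
The quotient $F/F_0$ is no longer a Hilbert space, so the existence of $U_\varepsilon$ needs an argument. Let $E_n$ be the projection of $X$ onto the summands with index $k\le n$, and $E_0=0$. If $z$ is a finite sum of operators $u^l_sa$, then $(1-E_n)z=0$ for large $n$; by density,
\begin{equation}\label{eq:tail}
\|(1-E_n)z\|\to0\qquad(z\in F_0).
\end{equation}

\begin{lemma}\label{lem:U}
There is an isometry $U$ of $F/F_0$ that commutes with the actions of $A$ and $B$ and satisfies $UQy=\varepsilon_\gamma Qy$ for all $\gamma\in\Gamma$ and $y\in W_\gamma$.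
\end{lemma}

\begin{proof}
Let $\gamma_1,\dots,\gamma_r$ be distinct, $y_i\in W_{\gamma_i}$ and $y=\sum_iy_i$. We claim that
\begin{equation}\label{eq:dist}
\operatorname{dist}(y,F_0)^2=\lim_n\|(1-E_n)y\|^2=\lim_n\Big\|\sum_iy_i^*(1-E_n)y_i\Big\| .
\end{equation}
The numbers $\|(1-E_n)y\|$ decrease, so the first limit exists. Since $E_nw_\gamma^la=\sum_{k\le n}u^l_{\gamma|k}a$, we have $E_ny\in F_0$ and $\operatorname{dist}(y,F_0)\le\|(1-E_n)y\|$. For $z\in F_0$ we have $\|y-z\|\ge\|(1-E_n)y\|-\|(1-E_n)z\|$, and \eqref{eq:tail} gives the reverse inequality in the limit. For the second equality let $n$ be so large that the words $\gamma_i|n$ are distinct. For $i\ne j$, the vectors $e_{\gamma_i|k}$ and $e_{\gamma_j|k}$ are orthogonal for $k>n$, and so are $e_{\gamma_i}$ and $e_{\gamma_j}$. Hence $y_i^*(1-E_n)y_j=0$, and $y^*(1-E_n)y=\sum_iy_i^*(1-E_n)y_i$.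

The last term of \eqref{eq:dist} is unchanged when $y_i$ is replaced by $\varepsilon_{\gamma_i}y_i$. So $\|Q\sum_i\varepsilon_{\gamma_i}y_i\|=\|Q\sum_iy_i\|$. Applied to the difference of two such sums, written over a common set of branches, this shows that $Q\sum_iy_i\mapsto Q\sum_i\varepsilon_{\gamma_i}y_i$ is a well-defined linear isometry on the dense subspace $\sum_\gamma QW_\gamma$ of $F/F_0$. It commutes with $A$ and $B$ because each $W_\gamma$ is invariant under both. Let $U$ be its continuous extension.
\end{proof}

\begin{proposition}\label{prop:general}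
The operator $U$ does not lift. Hence $F$ is not projective in $\mathcal B(A,B)$.
\end{proposition}

\begin{proof}
Suppose $V:F\to F$ is bounded and $A$-linear with $QV=UQ$. Fix a unit vector $l\in L$ and write $w_\gamma=w_\gamma^l$, $u_s=u^l_s$. Multiplication by $h_k$ replaces multiplication by $p_k$, and a state replaces evaluation at $k$. A positive element of norm one takes the value $1$ at some state, so there is a state $\varphi_k$ of $A$ with $\varphi_k(h_k^2)=1$. Put
\[
\lambda_k(\gamma)=\varphi_k\big(\langle w_\gamma h_k,V(w_\gamma h_k)\rangle\big).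
\]

\emph{$\lambda_k(\gamma)$ depends only on $\gamma|k$.} For $j\ne k$ we have $\|q_j^{1/2}h_k\|^2=\|h_kq_jh_k\|=0$. Also $qh_k$ is the strong limit of $s_nh_k=h_k$ ($n\ge k$), so $(f-q)h_k=0$ and $\|(f-q)^{1/2}h_k\|^2=\|h_k(f-q)h_k\|=0$. Only the $k$-th component of $w_\gamma h_k$ survives: $w_\gamma h_k=u_{\gamma|k}h_k$.

\emph{$\lambda_k(\gamma)\to\varepsilon_\gamma$.} Since $w_\gamma f\in W_\gamma$, we have $V(w_\gamma f)=\varepsilon_\gamma w_\gamma f+z$ with $z\in F_0$. As $fh_k=h_k$ and $V$ is $A$-linear, $V(w_\gamma h_k)=V(w_\gamma f)h_k=\varepsilon_\gamma w_\gamma h_k+zh_k$. Now $\langle w_\gamma h_k,w_\gamma h_k\rangle=h_kfh_k=h_k^2$, so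
\[
\lambda_k(\gamma)=\varepsilon_\gamma+\varphi_k\big(\langle w_\gamma h_k,zh_k\rangle\big).
\]
The range of $w_\gamma h_k$ lies in the $k$-th summand, so $\langle w_\gamma h_k,zh_k\rangle=(w_\gamma h_k)^*(1-E_{k-1})zh_k$ has norm at most $\|(1-E_{k-1})z\|$, which tends to $0$ by \eqref{eq:tail}.

Thus $\varepsilon$ is predictable, contrary to Lemma~\ref{lem:baire}. The last assertion follows from Lemma~\ref{lem:graph}.
\end{proof}

This proves (d)$\Rightarrow$(e). If $B\ne0$ and $(\beta_i)$ is an approximate unit of $B$, then $\pi(\beta_i)l\to l$, so $\tilde\pi(\beta_i)x\to x$ on the generators of $F$, hence on $F$ and on $G_U\subset F\oplus F$. The example therefore persists if the actions of $B$ are required to be nondegenerate.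

\section{Algebras spanned by minimal projections}\label{sec:minimal}

A projection $e\ne0$ in $A$ is \emph{minimal} if $eAe=\mathbb Ce$. Consider the condition
\begin{equation}\label{eq:star}
A\text{ is the closed linear span of its minimal projections.}
\end{equation}
It holds under (a): a rank-one projection in a summand $\mathrm K(H_i)$ is minimal in $A$, every rank-one operator is a linear combination of rank-one projections by polarization, and finite sums of rank-one operators in the summands are dense. We show that \eqref{eq:star} implies (c), that (e) implies \eqref{eq:star}, and that \eqref{eq:star} implies (a). This gives (a)$\Rightarrow$(c) and (e)$\Rightarrow$(a), and completes the proof of Theorem~\ref{thm:class}. The implication (a)$\Rightarrow$(c) is known; we include its short proof.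

\begin{lemma}\label{lem:alladj}
If \eqref{eq:star} holds, every bounded $A$-linear map $T:N\to M$ of Hilbert $A$-modules is adjointable. Consequently \emph{(c)} holds.
\end{lemma}

\begin{proof}
Let $e$ be minimal. For $x,y\in Ne$ we have $\langle x,y\rangle=e\langle x,y\rangle e=(x|y)\,e$ with $(x|y)\in\mathbb C$. This makes the closed subspace $Ne=\{x:xe=x\}$ a Hilbert space with the norm of $N$, and the same holds for $Me$. The map $T$ restricts to a bounded operator $Ne\to Me$; let $R_e$ be its Hilbert space adjoint. Fix $m\in Me$, $n\in N$ and put $d=\langle Tn,m\rangle-\langle n,R_em\rangle$. Then $d=de$, so $nd\in Ne$ and $d^*d=\langle T(nd),m\rangle-\langle nd,R_em\rangle=0$. Hence $d=0$.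

So each $m$ in $M_0=\operatorname{span}\bigcup_eMe$ has an element $Rm\in N$ with $\langle Tn,m\rangle=\langle n,Rm\rangle$ for all $n$. It is unique, hence linear in $m$, and $\|Rm\|^2=\|\langle TRm,m\rangle\|\le\|T\|\,\|Rm\|\,\|m\|$ shows $\|R\|\le\|T\|$. For an approximate unit $(v_i)$ of $A$ we have $\|m-mv_i\|^2=\|(1-v_i)\langle m,m\rangle(1-v_i)\|\to0$, and $mv_i\in\overline{M_0}$ by \eqref{eq:star}. So $M_0$ is dense, and the continuous extension of $R$ is an adjoint of $T$. Lemma~\ref{lem:adj} now applies to every surjective morphism of $\mathcal B(A,B)$, and $\psi=\rho\phi$ is a lift of $\phi$.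
\end{proof}

\begin{lemma}\label{lem:etostar}
Condition \emph{(e)} implies \eqref{eq:star}.
\end{lemma}

\begin{proof}
\emph{Step 1: spectral projections.} Let $b=b^*\in A$. For $\delta>0$ the compact set $\sigma_\delta=\{t\in\sigma(b):|t|\ge\delta\}$ contains no accumulation point of $\sigma(b)$, so it is finite and its points are isolated in $\sigma(b)$. For $t\in\sigma_\delta$ the indicator function $\chi_t$ of $\{t\}$ is continuous on $\sigma(b)\cup\{0\}$ and vanishes at $0$, so $\chi_t(b)$ is a projection in the C*-algebra $C^*(b)$ generated by $b$, and $\|b-\sum_{t\in\sigma_\delta}t\chi_t(b)\|\le\delta$. So $b$ lies in the closed span of the projections of $C^*(b)$, and $A$ is the closed span of its projections.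

\emph{Step 2: every nonzero projection is a finite orthogonal sum of minimal projections.} Call a nonzero projection bad if it is not such a sum, and let $p$ be bad. Then $pAp\ne\mathbb Cp$, so there is a self-adjoint $x\in pAp\setminus\mathbb Cp$. By Step 1, $C^*(x)\subset pAp$ contains a projection $p'\notin\{0,p\}$. One of the orthogonal nonzero projections $p'$ and $p-p'$ is bad, since otherwise $p$ would not be. Thus $p=p_1+r_1$ with $p_1$ bad and $r_1\neq0$ orthogonal to $p_1$. Repeating this with $p_1$ in place of $p$, and so on, we get $p_{n-1}=p_n+r_n$ and pairwise orthogonal nonzero projections $r_n\le p$. The element $y=p+\sum_n2^{-n}r_n$ satisfies $yr_n=(1+2^{-n})r_n$, so $1+2^{-n}\in\sigma(y)$ for all $n$, and $\sigma(y)$ accumulates at $1$. This contradicts (e). The summand $p$ serves to move the accumulation point away from $0$.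
\end{proof}

\begin{lemma}\label{lem:startoa}
Condition \eqref{eq:star} implies \emph{(a)}.
\end{lemma}

\begin{proof}
We use three textbook facts. If $\pi$ is a nonzero irreducible representation on $H_\pi$, then $\pi(A)$ is strongly dense in $B(H_\pi)$ and every nonzero vector is cyclic. The irreducible representations separate the points of $A$. Two representations with cyclic vectors $\xi,\xi'$ and $\langle\xi,\pi(a)\xi\rangle=\langle\xi',\pi'(a)\xi'\rangle$ for all $a$ are unitarily equivalent.

Choose one representative $\pi$ in each equivalence class of nonzero irreducible representations. Then $\Phi=\bigoplus_\pi\pi$ is injective, hence isometric, and $\Phi(A)$ is closed. Let $C=c_0\text{-}\bigoplus_\pi\mathrm K(H_\pi)$; we show $\Phi(A)=C$.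

Let $e$ be minimal and write $eae=\varphi_e(a)e$. Since $\pi(e)\pi(A)\pi(e)\subset\mathbb C\pi(e)$, strong density gives $\pi(e)B(H_\pi)\pi(e)\subset\mathbb C\pi(e)$, so $\pi(e)$ has rank at most one. If $\xi$ is a unit vector in its range, then $\langle\xi,\pi(a)\xi\rangle=\langle\xi,\pi(eae)\xi\rangle=\varphi_e(a)$, which does not depend on $\pi$. So $\pi(e)\neq0$ for at most one $\pi$, and $\Phi(e)\in C$. By \eqref{eq:star}, $\Phi(A)\subset C$.

Conversely, fix $\pi$. By \eqref{eq:star} there is a minimal $e$ with $\pi(e)\ne0$, the projection onto $\mathbb C\xi$ with $\|\xi\|=1$. For $a,a'\in A$ the element $\Phi(aea'^*)$ has $\pi$-component $\zeta\mapsto\langle\pi(a')\xi,\zeta\rangle\,\pi(a)\xi$, and its other components vanish. Since $\pi(A)\xi$ is dense in $H_\pi$, the closed subspace $\Phi(A)$ contains all rank-one operators of the summand $\mathrm K(H_\pi)$, hence the whole summand. The summands span a dense subspace of $C$, so $\Phi(A)=C$.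
\end{proof}

\section{Countably generated modules are projective}\label{sec:countable}

Fix $T:N\to M$, $\kappa$, $\phi:F\to M$ and $\lambda>\kappa\|\phi\|$ as in Theorem~\ref{thm:countable}.

\subsection*{Reduction to a one-step extension}
If $A$ is not unital, let $A^+$ be its unitization. A Hilbert $A$-module is a Hilbert $A^+$-module under $x(a+\alpha1)=xa+\alpha x$, with the same inner product and norm; the bounded $A$-linear and the bounded $A^+$-linear maps coincide; and $F$ remains countably generated. So we may assume that $A$ is unital.

Let $\ell^2(A)$ be the Hilbert $A$-module of sequences $(a_i)$ in $A$ for which $\sum_ia_i^*a_i$ converges in norm, with $\langle(a_i),(a'_i)\rangle=\sum_ia_i^*a_i'$ and standard basis $e_1,e_2,\dots$. It contains $A^n$ as the set of sequences supported in $\{1,\dots,n\}$, and $\bigcup_nA^n$ is dense. Kasparov's stabilization theorem \cite{Kas} states that $F\oplus\ell^2(A)$ is unitarily isomorphic to $\ell^2(A)$ for countably generated $F$. It gives an isometry $j:F\to\ell^2(A)$ and a contraction $r:\ell^2(A)\to F$, both $A$-linear, with $rj=\operatorname{id}_F$.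 If $\psi'$ is a lift of $\phi r$ with $\|\psi'\|\le\lambda$, then $T\psi'j=\phi rj=\phi$ and $\|\psi'j\|\le\lambda$. Since $\|\phi r\|\le\|\phi\|$, we may assume $F=\ell^2(A)$.

Choosing preimages $n_i$ of $\phi(e_i)$ of small norm is no longer enough. For $A=\mathbb C$, $T:\ell^2\oplus\mathbb C\to\ell^2$ the coordinate projection and $\phi=\operatorname{id}$, the preimages $n_i=(e_i,1)$ have norm $\sqrt2$, but $\|\sum_{i\le n}n_i\|\ge n$ while $\|\sum_{i\le n}e_i\|=\sqrt n$. Each $n_i$ has to be chosen with regard to the earlier ones.

\begin{lemma}\label{lem:step}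
Let $A$ be unital and $n\ge0$. Let $\phi:A^{n+1}\to M$ and $x:A^n\to N$ be $A$-linear with $\kappa\|\phi\|<\lambda$, $\|x\|<\lambda$ and $Tx=\phi|_{A^n}$. Then $x$ extends to an $A$-linear map $x':A^{n+1}\to N$ with $Tx'=\phi$ and $\|x'\|<\lambda$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:countable} from Lemma~\ref{lem:step}]
Start with $x_0=0$ on $A^0=0$ and apply the lemma to $\phi|_{A^{n+1}}$ and $x_n$ for $n=0,1,2,\dots$. The maps $x_n$ extend one another and define an $A$-linear map on $\bigcup_nA^n$ of norm at most $\lambda$. Its continuous extension $\psi$ to $\ell^2(A)$ satisfies $\|\psi\|\le\lambda$ and $T\psi=\phi$.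
\end{proof}

Countability enters twice: in the stabilization theorem, and in the induction, where the strict bound holds at each finite stage but only $\|\psi\|\le\lambda$ survives in the limit.

The plan for Lemma~\ref{lem:step} is to pass to a von Neumann algebra in which $T$ acquires an adjoint, solve the extension problem there with the exact bound, and return to $N$ at the cost of an arbitrarily small error; the strict inequalities leave room for this error. The right inverse of $T$ in the von Neumann algebra lifts all of $\phi$ at once, but that lift need not agree with the given $x$ on $A^n$. Lifts on the various $A^n$ that do not extend one another are of no use, because bounded subsets of $N$ have no compactness that would yield a limit. So a matrix completion is needed as well.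

\subsection*{The maps as elements of one algebra}
Let $E=A^n\oplus A\oplus N\oplus M$, let $p_1,p_2,p_N,p_M\in\operatorname{End}_A^*(E)$ be the projections onto the four summands, and let $p=p_1+p_2$, so $pE=A^{n+1}$. For $\xi,\eta\in E$ let $\theta_{\xi,\eta}(\zeta)=\xi\langle\eta,\zeta\rangle$; then $\theta_{\xi,\eta}^*=\theta_{\eta,\xi}$. The closed span $\mathfrak K$ of these operators is a closed ideal of $\operatorname{End}^*_A(E)$. We regard a map between two summands as an operator on $E$ that vanishes on the other summands; the norm does not change. Since $A$ is unital, an $A$-linear map $k:A^{n+1}\to N$ equals $\sum_{i\le n+1}\theta_{k(e_i),e_i}$. So the $A$-linear maps $A^{n+1}\to N$ are the elements of $p_N\mathfrak Kp$, and $A$-linear maps $A^{n+1}\to M$ are the elements of $p_M\mathfrak Kp$, for the same reason. In particular $x\in p_N\mathfrak Kp_1$ and $\phi\in p_M\mathfrak Kp$. An element $y\in N$ corresponds to the map $a\mapsto ya$ on the second summand, of norm $\|y\|$; thus $N=p_N\mathfrak Kp_2$ and $M=p_M\mathfrak Kp_2$ isometrically.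

We recall what we need about the bidual $\mathfrak M=\mathfrak K^{**}$.
\begin{enumerate}
\item[(i)] $\mathfrak M$ is a von Neumann algebra that contains $\mathfrak K$ as a $*$-subalgebra. Multiplication is separately weak* continuous, closed balls are weak* compact, and the weak* topology restricts to the weak topology on $\mathfrak K$.
\item[(ii)] (Goldstine) The closed unit ball of $\mathfrak K$ is weak* dense in that of $\mathfrak M$. In particular, if $\xi\in\mathfrak M$ and $\xi\mathfrak K=0$, then $\xi=\xi1=0$.
\item[(iii)] The inclusion $\mathfrak K\subset\mathfrak M$ extends to a unital $*$-homomorphism $\operatorname{End}_A^*(E)\to\mathfrak M$. So $p_1,p_2,p_N,p_M$ are orthogonal projections in $\mathfrak M$, and their products with elements of $\mathfrak K$ are the compositions of operators.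
\item[(iv)] (Douglas factorization) If $d,h\in\mathfrak M$, $h\ge0$ and $d^*d\le h^2$, then $d=zh$ for a contraction $z\in\mathfrak M$.
\end{enumerate}
For (iv), with $\mathfrak M$ acting on a Hilbert space, put $z(h\zeta)=d\zeta$ and $z=0$ on the orthogonal complement of the range of $h$; then $z$ commutes with the unitaries of the commutant $\mathfrak M'$, so $z\in\mathfrak M''=\mathfrak M$. If $p',p''$ are sums of some of the four projections, then compressing the nets in (ii) gives:
\begin{equation}\label{eq:gold}
\text{each }\xi\in p'\mathfrak Mp''\text{ is the weak* limit of a net }k_i\in p'\mathfrak Kp''\text{ with }\|k_i\|\le\|\xi\|.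
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:step}]
\emph{Step 1: $T$ is a left multiplication in $\mathfrak M$.} Regard $T$ as a bounded $A$-linear operator on $E$, so $T=p_MTp_N$. Since $T\theta_{\xi,\eta}=\theta_{T\xi,\eta}$ and $\|Tk\|\le\|T\|\,\|k\|$, the rule $t(k)=Tk$ defines a bounded map $t:\mathfrak K\to\mathfrak K$ with $t(kk')=t(k)k'$. This is the reason for working with $\mathfrak K$: for a general adjointable $k$, the operator $Tk$ need not be adjointable. The map $t^{**}:\mathfrak M\to\mathfrak M$ is weak* continuous and extends $t$. In the identity $t^{**}(\xi\eta)=t^{**}(\xi)\eta$ both sides are separately weak* continuous, and it holds for $\xi,\eta\in\mathfrak K$; by (ii) it extends first to $\xi\in\mathfrak M$ and then to $\eta\in\mathfrak M$. With $\tau=t^{**}(1)$ we get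
\[
\tau k=Tk\qquad(k\in\mathfrak K).
\]
Also $p_M\tau p_Nk=p_MTp_Nk=\tau k$ for all $k\in\mathfrak K$, so $\tau=p_M\tau p_N$ by (ii). We are given $\tau x=\phi p_1$, and we must find $y\in p_N\mathfrak Kp_2$ with $\tau y=\phi p_2$ and $\|x+y\|<\lambda$; then $x'=x+y$.

\emph{Step 2: $\tau\tau^*\ge\kappa^{-2}p_M$.} First, \eqref{eq:kappa} passes to the bidual. Let $\mu\in p_M\mathfrak Mp_2$ and let $\mu_i\in p_M\mathfrak Kp_2=M$ be a net as in \eqref{eq:gold}. Choose $\nu_i\in N=p_N\mathfrak Kp_2$ with $\tau\nu_i=\mu_i$ and $\|\nu_i\|\le\kappa\|\mu\|$. A subnet converges weak* to some $\nu\in\mathfrak M$ with $\|\nu\|\le\kappa\|\mu\|$ and $\tau\nu=\mu$.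

Suppose the claim fails. Then the spectrum of $\tau\tau^*$ in the von Neumann algebra $p_M\mathfrak Mp_M$ meets $[0,\kappa^{-2})$, so for some $\delta<\kappa^{-2}$ the spectral projection $e\le p_M$ of $\tau\tau^*$ for $[0,\delta]$ is nonzero, and $\|e\tau\|^2=\|e\tau\tau^*e\|\le\delta$. We can test $e$ only against elements of $p_M\mathfrak Mp_2$, so we need $e\mathfrak Mp_2\ne0$. Here the free summand $A$ is used: $\langle e_{n+1},e_{n+1}\rangle=1$ gives $\theta_{\xi,\eta}=\theta_{\xi,e_{n+1}}\,p_2\,\theta_{e_{n+1},\eta}$, so $e\mathfrak Mp_2=0$ would imply $e\mathfrak K=0$ and $e=0$. Take $\mu\ne0$ in $e\mathfrak Mp_2$ and $\nu$ as above. Then $\mu=e\mu=e\tau\nu$ and $\|\mu\|\le\delta^{1/2}\kappa\|\mu\|<\|\mu\|$, a contradiction.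

As in Lemma~\ref{lem:adj}, put $\rho=\tau^*(\tau\tau^*)^{-1}\in p_N\mathfrak Mp_M$, with the inverse taken in $p_M\mathfrak Mp_M$. Then $\tau\rho=p_M$, and $\|\rho\|\le\kappa$ because $\rho^*\rho=(\tau\tau^*)^{-1}$. The element $s=\rho\tau=\tau^*(\tau\tau^*)^{-1}\tau\in p_N\mathfrak Mp_N$ is self-adjoint, and $\tau s=\tau$, $s\rho=\rho$, $s^2=\rho\tau s=s$. So $s\le p_N$ is a projection and $\tau(p_N-s)=0$; the projection $p_N-s$ stands for the kernel of $T$.

\emph{Step 3: solution in $\mathfrak M$.} Let $\lambda'=\max(\|x\|,\kappa\|\phi\|)<\lambda$. We find $\hat y\in p_N\mathfrak Mp_2$ with $\tau\hat y=\phi p_2$ and $\|x+\hat y\|\le\lambda'$. If $\lambda'=0$, then $x=0$ and $\phi=0$, and $\hat y=0$ works. Otherwise divide $x$ and $\phi$ by $\lambda'$ for this step, so that $\lambda'=1$. Put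
\[
a=\rho\phi p_1\in s\mathfrak Mp_1,\qquad b=\rho\phi p_2\in s\mathfrak Mp_2,\qquad d=(p_N-s)x\in(p_N-s)\mathfrak Mp_1 .
\]
Since $sx=\rho\tau x=\rho\phi p_1=a$, we have $x=a+d$. For any $u\in(p_N-s)\mathfrak Mp_2$ the element $\hat y=b+u$ satisfies $\tau\hat y=\tau\rho\phi p_2=\phi p_2$. With rows indexed by $s$, $p_N-s$ and columns by $p_1$, $p_2$, the element $x+\hat y$ is the matrix $\left(\begin{smallmatrix}a&b\\d&u\end{smallmatrix}\right)$. Its first row $a+b=\rho\phi$ and its first column $a+d=x$ are contractions, and the corner $u$ is free. Parrott's theorem says that $u$ can be chosen to make the matrix a contraction. The choice matters: for the scalars $a=b=d=2^{-1/2}$, the corner $u=0$ gives norm $(1+\sqrt5)/(2\sqrt2)>1$, while $u=-2^{-1/2}$ gives a unitary. We write out the construction in $\mathfrak M$.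

Since $ab^*=0$ and $a^*d=0$, the two contraction properties read $aa^*+bb^*\le s$ and $a^*a+d^*d\le p_1$. Let $g=(s-aa^*)^{1/2}$ and $h=(p_1-a^*a)^{1/2}$. By (iv), applied to $d$ and to $b^*$, there are contractions $z,v\in\mathfrak M$ with $d=zh$ and $b=gv$; after compression, $z\in(p_N-s)\mathfrak Mp_1$ and $v\in s\mathfrak Mp_2$. Put $u=-za^*v\in(p_N-s)\mathfrak Mp_2$. Then
\[
x+\hat y=a+gv+zh-za^*v=\begin{pmatrix}s&z\end{pmatrix}W\begin{pmatrix}p_1\\v\end{pmatrix},\qquad W=\begin{pmatrix}a&g\\h&-a^*\end{pmatrix}.
\]
The row is a contraction because $s+zz^*\le s+(p_N-s)$, and the column is a contraction because $p_1+v^*v\le p_1+p_2$. The middle factor is the Halmos unitary of $a$. From $ah^2=a-aa^*a=g^2a$ we get $aP(h^2)=P(g^2)a$ for polynomials $P$ without constant term, and approximating the square root on $[0,1]$ by such polynomials gives $ah=ga$. Hence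
\[
W^*W=\begin{pmatrix}a^*a+h^2&a^*g-ha^*\\ga-ah&g^2+aa^*\end{pmatrix}=\begin{pmatrix}p_1&0\\0&s\end{pmatrix},
\]
so $\|W\|\le1$ and $\|x+\hat y\|\le1$.

\emph{Step 4: return to $N$.} By \eqref{eq:gold} there is a net $k_i\in p_N\mathfrak Kp$ with $\|k_i\|\le\lambda'$ and $k_i\to x+\hat y$ weak*. Then $k_ip_1\to x$ and $\tau k_ip_2\to\tau\hat y=\phi p_2$ weak*. Although $\hat y$ need not lie in $\mathfrak K$, both limits and all terms do, so both convergences are weak convergences in $\mathfrak K$. Thus $(x,\phi p_2)$ lies in the weak closure of the convex set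
\[
\Lambda=\{(kp_1,\tau kp_2):k\in p_N\mathfrak Kp,\ \|k\|\le\lambda'\}\subset\mathfrak K\times\mathfrak K .
\]
By the Hahn--Banach theorem, the weak and the norm closure of a convex set agree. Choose $\eta>0$ with $\lambda'+\eta+\kappa\eta<\lambda$, and $k\in p_N\mathfrak Kp$ with $\|k\|\le\lambda'$, $\|kp_1-x\|<\eta$ and $\|\tau kp_2-\phi p_2\|<\eta$. The element $\phi p_2-\tau kp_2$ lies in $p_M\mathfrak Kp_2=M$, so \eqref{eq:kappa} gives $n_0\in N$ with $\tau n_0=\phi p_2-\tau kp_2$ and $\|n_0\|\le\kappa\eta$. Then $y=kp_2+n_0\in p_N\mathfrak Kp_2$ satisfies $\tau y=\phi p_2$, and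
\[
\|x+y\|\le\|k\|+\|x-kp_1\|+\|n_0\|<\lambda'+\eta+\kappa\eta<\lambda.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{FP}
Michael Frank and Vern I. Paulsen, \emph{Injective and projective Hilbert C*-modules, and C*-algebras of compact operators}, arXiv:math/0611349 (2006).

\bibitem{Kas}
Kasparov, J. Operator Theory \textbf{4} (1980).

\end{thebibliography}
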